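\title{Formality of the Eilenberg--Mac Lane spaces of the McCool groups}

\begin{abstract}
Let $P\Sigma_n$ be the McCool group of basis-conjugating automorphisms of the free group $F_n$. We prove that $K(P\Sigma_n,1)$ is a formal space for every $n\ge 2$. For $n\ge 4$, where the rational cohomology ring is not Koszul, this answers a question of Conner and Goetz. Raising the standard generators to the $m$-th power extends to an endomorphism of $P\Sigma_n$ that acts on $H^k(P\Sigma_n,\mathbb Q)$ as multiplication by $m^k$, and a connected space with such a self-map is formal; we give a complete proof of this criterion that needs neither simple connectivity nor finiteness. The same method applies to the extensions of $P\Sigma_n$ by groups of signed permutations and to the quotient $P\Sigma_n/\operatorname{Inn}(F_n)$. We also show that $K(P\Sigma_n,1)$ is a rational $K(\pi,1)$ space if and only if $n\le 3$.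
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $F_n$ be the free group on $x_1,\dots,x_n$, with $n\ge 2$. For $1\le i\ne j\le n$ let $\alpha_{ij}\in\operatorname{Aut}(F_n)$ conjugate $x_i$ by $x_j$ and fix the other generators:
\[
\alpha_{ij}(x_i)=x_jx_ix_j^{-1},\qquad \alpha_{ij}(x_k)=x_k\quad(k\ne i).
\]
The \emph{McCool group} $P\Sigma_n$, also called the group of pure symmetric or basis-conjugating automorphisms, is the subgroup of $\operatorname{Aut}(F_n)$ generated by the $\alpha_{ij}$. Automorphisms are composed as functions. Write $c_w(x)=wxw^{-1}$ for $w\in F_n$. Since $c_{x_k}=\prod_{i\ne k}\alpha_{ik}$, the group $P\Sigma_n$ contains $\operatorname{Inn}(F_n)$, which is isomorphic to $F_n$ via $w\mapsto c_w$ because $F_n$ has trivial center. We put $OP\Sigma_n=P\Sigma_n/\operatorname{Inn}(F_n)$. For $n=2$ we have $\alpha_{21}=c_{x_1}$ and $\alpha_{12}=c_{x_2}$, so $P\Sigma_2=\operatorname{Inn}(F_2)\cong F_2$. For $n=3$ the quotient $OP\Sigma_3$ is free of rank $3$ (Section~\ref{sec:kpi1}).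

A \emph{cdga} is a graded-commutative differential graded algebra over $\mathbb Q$, concentrated in degrees $\ge 0$, with differential of degree $+1$. A cdga map is a \emph{quasi-isomorphism} if it induces an isomorphism on cohomology, and a cdga $A$ is \emph{formal} if it is joined to $(H^*(A),0)$ by a zigzag of quasi-isomorphisms. Sullivan's functor $A_{PL}$ assigns to a space $X$ the cdga of polynomial differential forms on the singular simplices of $X$, compatible with faces and degeneracies; it is contravariant, and there is a natural isomorphism of graded algebras $H^*(A_{PL}(X))\cong H^*(X,\mathbb Q)$. The space $X$ is \emph{formal} if $A_{PL}(X)$ is. Formality thus says that, up to quasi-isomorphism, the cochain algebra carries no information beyond the cohomology ring. For a group $G$, the space $K(G,1)$ is a connected CW complex with fundamental group $G$ and contractible universal cover. It is unique up to homotopy equivalence, so its formality is a property of $G$; every group homomorphism is induced by a map of such spaces, and $H^*(G,\mathbb Q)=H^*(K(G,1),\mathbb Q)$.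

Three further notions frame the question. A group $G$ is \emph{$1$-formal} if $A_{PL}(K(G,1))$ is joined to its cohomology by a zigzag of cdga maps that induce isomorphisms on $H^0$ and $H^1$ and monomorphisms on $H^2$; this is the shadow of formality in low degrees. A graded algebra $H$ with $H^0=\mathbb Q$ is \emph{quadratic} if it is generated by $H^1$ and its ideal of relations in the tensor algebra on $H^1$ is generated in degree $2$; it is \emph{Koszul} if $\operatorname{Tor}^H_p(\mathbb Q,\mathbb Q)$ is concentrated in internal degree $p$ for every $p$. A space is a \emph{rational $K(\pi,1)$} if its $\mathbb Q$-completion is aspherical; this notion will enter only through (F5) below. The following facts are known.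
\begin{itemize}
\item[(F1)] (Jensen--McCammond--Meier) $H^*(P\Sigma_n,\mathbb Q)$ is a quadratic algebra.
\item[(F2)] (Berceanu--Papadima) $P\Sigma_n$ is a $1$-formal group.
\item[(F3)] For $n\ge4$, the algebra $H^*(P\Sigma_n,\mathbb Q)$ is not Koszul.
\item[(F4)] (Papadima--Suciu) If $X$ is a connected CW complex of finite type such that $H^*(X,\mathbb Q)$ is Koszul and $\pi_1(X)$ is $1$-formal, then $X$ is formal.
\item[(F5)] (Papadima--Yuzvinsky) If $X$ is a formal, connected space with finite Betti numbers, then $H^*(X,\mathbb Q)$ is Koszul if and only if $X$ is a rational $K(\pi,1)$.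
\end{itemize}
The evident route to formality of $K(P\Sigma_n,1)$ passes from (F2) through (F4), and (F3) closes it for $n\ge4$. By (F3) and (F5), for $n\geq 4$ the space $K(P\Sigma_n,1)$ is either not formal, or formal but not a rational $K(\pi,1)$, and one may well suspect the former. Conner and Goetz \cite{CG} ask: \emph{is $K(P\Sigma_n,1)$ formal for $n\ge4$?} It is.

\begin{theorem}\label{thm:main}
For all $n\ge2$, the space $K(P\Sigma_n,1)$ is formal.
\end{theorem}

The proof uses only part of (F1), namely that $H^*(P\Sigma_n,\mathbb Q)$ is generated in degree $1$. It rests on a general criterion.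

\begin{theorem}\label{thm:criterion}
Let $X$ be a connected space, let $\lambda\in\mathbb Q\setminus\{0,1,-1\}$, and let $f\colon X\to X$ be a map such that $f^*$ is multiplication by $\lambda^k$ on $H^k(X,\mathbb Q)$ for all $k$. Then $X$ is formal.
\end{theorem}

For $n=2$ the required self-map is in plain view: $K(P\Sigma_2,1)$ is a wedge of two circles, and one wraps each circle $m$ times around itself. On the group this is $\alpha_{ij}\mapsto\alpha_{ij}^m$. The point is that this assignment extends to an endomorphism of $P\Sigma_n$ for every $n$. The endomorphism is canonical enough to pass to two related families. A \emph{signed permutation} is an automorphism $\tau$ of $F_n$ of the form $\tau(x_i)=x_{\sigma(i)}^{\epsilon_i}$, with $\sigma$ a permutation of $\{1,\dots,n\}$ and $\epsilon_i=\pm1$.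

\begin{theorem}\label{thm:related}
Let $n\ge2$.
\begin{enumerate}
\item[(a)] $K(G,1)$ is formal for $G=P\Sigma_n\rtimes W$, where $W$ is any subgroup of the group of signed permutations of $\{x_1,\dots,x_n\}$.
\item[(b)] $K(OP\Sigma_n,1)$ is formal.
\end{enumerate}
\end{theorem}

The failure of Koszulness for $n\ge4$ therefore reflects only the second alternative above.

\begin{theorem}\label{thm:kpi1}
Let $n\ge 2$. The space $K(P\Sigma_n,1)$ is a rational $K(\pi,1)$ if and only if $n\le3$. So for $n\ge4$ it is formal but not a rational $K(\pi,1)$.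
\end{theorem}

Section~\ref{sec:power} constructs the endomorphisms, Section~\ref{sec:weights} proves the algebraic form of the criterion, Section~\ref{sec:spaces} deduces Theorems~\ref{thm:main}--\ref{thm:related}, and Section~\ref{sec:kpi1} proves Theorem~\ref{thm:kpi1}.

\section{Power endomorphisms of $P\Sigma_n$}\label{sec:power}

Fix an integer $m\ge2$, and let $\theta_m\colon F_n\to F_n$ be the homomorphism with $\theta_m(x_i)=x_i^m$. We want an endomorphism $\varphi_m$ of $P\Sigma_n$ with $\varphi_m(\alpha_{ij})=\alpha_{ij}^m$.

\begin{example}\label{ex:small}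
For $n=2$ the group is free on $c_{x_1}$ and $c_{x_2}$, so there is nothing to check, and $\varphi_m(c_w)=c_{\theta_m(w)}$. For $n=3$, McCool's presentation \cite{McC} has generators $\alpha_{ij}$ and relations
\begin{equation}\label{eq:mccool}
[\alpha_{ik},\alpha_{jk}]=1,\qquad [\alpha_{ij},\alpha_{ik}\alpha_{jk}]=1\qquad(\{i,j,k\}=\{1,2,3\}).
\end{equation}
The first relation survives passage to $m$-th powers and gives $\alpha_{ik}^m\alpha_{jk}^m=(\alpha_{ik}\alpha_{jk})^m$, which commutes with $\alpha_{ij}^m$ by the second. So $\varphi_m$ exists. To see what it does, take $\beta=\alpha_{12}\alpha_{13}$, which conjugates $x_1$ by $x_3x_2$ and fixes $x_2,x_3$. Then $\varphi_m(\beta)=\alpha_{12}^m\alpha_{13}^m$ conjugates $x_1$ by $x_3^mx_2^m=\theta_m(x_3x_2)$, whereas $\beta^m$ conjugates $x_1$ by $(x_3x_2)^m$.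
\end{example}

So $\varphi_m$ is not the $m$-th power map; in both cases it applies $\theta_m$ to the conjugating words. This rule makes sense for every $n$. Indeed, every $\beta\in P\Sigma_n$ sends each $x_i$ to a conjugate of itself: this holds for $\alpha_{ij}^{\pm1}$, and it is preserved under composition, since
\begin{equation}\label{eq:compose}
\beta(x_i)=w_ix_iw_i^{-1},\quad \beta'(x_i)=v_ix_iv_i^{-1}\quad\Longrightarrow\quad \beta\beta'(x_i)=\bigl(\beta(v_i)w_i\bigr)\,x_i\,\bigl(\beta(v_i)w_i\bigr)^{-1}.
\end{equation}
The difficulty is that the words $w_i$ are not unique and that \eqref{eq:compose} twists them by $\beta$, so multiplicativity of the rule is not visible. Both problems disappear once $\varphi_m(\beta)$ is characterized by an equation with at most one solution.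

\begin{lemma}\label{lem:sharp}
For $\beta\in\operatorname{End}(F_n)$ there is at most one $\beta^\sharp\in\operatorname{End}(F_n)$ with
\begin{equation}\label{eq:sharp}
\beta^\sharp\circ\theta_m=\theta_m\circ\beta .
\end{equation}
We have $1^\sharp=1$. If $\beta^\sharp$ and $\beta'^\sharp$ exist, then $(\beta\beta')^\sharp$ exists and equals $\beta^\sharp\beta'^\sharp$.
\end{lemma}

\begin{proof}
Roots are unique in $F_n$. Indeed, let $a^m=b^m$. If $a^m=1$, then $a=b=1$ since $F_n$ is torsion-free. Otherwise $a^m$ is a nontrivial central element of $\langle a,b\rangle$, which is free by the Nielsen--Schreier theorem; a free group with nontrivial center is infinite cyclic, and there $a^m=b^m$ gives $a=b$. Now if $\gamma\theta_m=\gamma'\theta_m$, then $\gamma(x_i)^m=\gamma'(x_i)^m$ for all $i$, so $\gamma=\gamma'$. The last two assertions follow from uniqueness, from $1\circ\theta_m=\theta_m\circ1$, and from $\beta^\sharp\beta'^\sharp\theta_m=\beta^\sharp\theta_m\beta'=\theta_m\beta\beta'$.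
\end{proof}

\begin{proposition}\label{prop:phi}
For every $\beta\in P\Sigma_n$ the endomorphism $\varphi_m(\beta):=\beta^\sharp$ exists. If $\beta(x_i)=w_ix_iw_i^{-1}$, then
\begin{equation}\label{eq:formula}
\varphi_m(\beta)(x_i)=\theta_m(w_i)\,x_i\,\theta_m(w_i)^{-1}.
\end{equation}
The map $\varphi_m$ is a group homomorphism $P\Sigma_n\to P\Sigma_n$, with $\varphi_m(\alpha_{ij})=\alpha_{ij}^m$ and $\varphi_m(c_w)=c_{\theta_m(w)}$ for $w\in F_n$.
\end{proposition}

\begin{proof}
Let $\gamma$ be the endomorphism defined by the right side of \eqref{eq:formula}. Then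
\[
\gamma(\theta_m(x_i))=\gamma(x_i)^m=\theta_m(w_i)\,x_i^m\,\theta_m(w_i)^{-1}=\theta_m(w_ix_iw_i^{-1})=\theta_m(\beta(x_i)),
\]
so $\gamma=\beta^\sharp$. By Lemma~\ref{lem:sharp}, $\varphi_m$ is multiplicative and preserves $1$; hence $\varphi_m(\beta^{-1})$ is inverse to $\varphi_m(\beta)$, and $\varphi_m$ is a group homomorphism into $\operatorname{Aut}(F_n)$. For $\alpha_{ij}$ take $w_i=x_j$ and $w_k=1$ for $k\ne i$: then \eqref{eq:formula} conjugates $x_i$ by $x_j^m$ and fixes the other generators, which is $\alpha_{ij}^m$. Since the $\alpha_{ij}$ generate $P\Sigma_n$, the image of $\varphi_m$ lies in $P\Sigma_n$. For $c_w$ take $w_i=w$ for all $i$.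
\end{proof}

\begin{remark}
Equation \eqref{eq:sharp} asks that $\theta_m(\beta(x_i))$ have an $m$-th root, and this is where the basis-conjugating property is used. For the automorphism $x_1\mapsto x_1x_2$ fixing the other generators, $\beta^\sharp$ does not exist: a root of the cyclically reduced word $x_1^mx_2^m$ would be its initial segment $x_1^2$ of length $2$, and $x_1^{2m}\ne x_1^mx_2^m$.
\end{remark}

\begin{lemma}\label{lem:cohomology}
$\varphi_m^*$ acts on $H^k(P\Sigma_n,\mathbb Q)$ as multiplication by $m^k$, for all $k\ge0$.
\end{lemma}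

\begin{proof}
For $h\in H^1(P\Sigma_n,\mathbb Q)=\operatorname{Hom}(P\Sigma_n,\mathbb Q)$ we have $(\varphi_m^*h)(\alpha_{ij})=h(\alpha_{ij}^m)=m\,h(\alpha_{ij})$, so $\varphi_m^*h=mh$. By (F1), $H^k$ is spanned by products of $k$ classes of degree $1$, and $\varphi_m^*$ is a ring homomorphism.
\end{proof}

\section{Weights force formality}\label{sec:weights}

The principle that such an action on cohomology forces formality goes back to Sullivan and to Deligne--Griffiths--Morgan--Sullivan. We need it for spaces that are far from simply connected, so we give a complete proof.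

\begin{proposition}\label{prop:weights}
Let $A$ be a cdga with $H^0(A)=\mathbb Q$, let $\lambda\in\mathbb Q\setminus\{0,1,-1\}$, and let $\psi\colon A\to A$ be a cdga endomorphism such that $H^k(\psi)$ is multiplication by $\lambda^k$ for all $k$. Then $A$ is formal.
\end{proposition}

\subsection{Sullivan algebras}
For a graded vector space $V$, let $\Lambda V$ be the free graded-commutative algebra on $V$ (polynomial on even, exterior on odd elements), and let $\Lambda^{\ge2}V$ be the span of products of at least two elements of $V$; its elements are called \emph{decomposable}. A \emph{Sullivan algebra} is a cdga $(\Lambda V,d)$ with $V=V^{\ge1}$ and $V=\bigcup_{s\ge0}V(s)$ for an increasing sequence of graded subspaces with $dV(s)\subset\Lambda V(s-1)$, where $V(-1)=0$. It is \emph{minimal} if $dV\subset\Lambda^{\ge2}V$. We use two standard facts.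
\begin{itemize}
\item[(S1)] Every cdga $A$ with $H^0(A)=\mathbb Q$ has a minimal model: a quasi-isomorphism $\rho\colon M\to A$ from a minimal Sullivan algebra.
\item[(S2)] (Lifting, \cite[Prop.~12.9]{FHT}.) If $N$ is a Sullivan algebra, $\eta\colon B\to C$ a quasi-isomorphism and $g\colon N\to C$ a cdga map, then there is a cdga map $\tilde g\colon N\to B$ with $\eta\tilde g$ homotopic to $g$. Homotopic maps induce the same map on cohomology.
\end{itemize}

\subsection{The idea}
Massey products show why the proposition is plausible. Let $u=[a]$, $v=[b]$, $w=[c]$ be classes of degrees $p,q,r$ with $ab=dx$ and $bc=dy$. The class of the cocycle $xc-(-1)^pay$ in the quotient $H^{p+q+r-1}(A)/(uH^*+H^*w)$ does not depend on the choices; it is the triple Massey product $\langle u,v,w\rangle$. Applying $\psi$ to $a,b,c,x,y$ computes $\langle\lambda^pu,\lambda^qv,\lambda^rw\rangle=\lambda^{p+q+r}\langle u,v,w\rangle$. On the other hand $\psi$ acts in this degree by $\lambda^{p+q+r-1}$. The two scalars differ, so $\langle u,v,w\rangle=0$. The secondary product has weight exceeding its degree, and cohomology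 has no room for such a class. To obtain formality we need one map that makes this comparison everywhere at once. On a minimal model, weight will be at least degree for every element, and the map discards the part where the inequality is strict.

\begin{example}\label{ex:model}
Let $M=\Lambda(x,y,z)$ with $|x|=2$, $|y|=|z|=3$, $dy=x^2$, $dx=dz=0$. Since $d(x^ky)=x^{k+2}$, the cohomology has basis $1,[x],[z],[xz]$. Define $\psi(x)=\lambda^2x$, $\psi(z)=\lambda^3z$, $\psi(y)=\lambda^4y+z$; this commutes with $d$ and acts on $H^k$ by $\lambda^k$. The generator $y$ is not an eigenvector, but its annihilator can be read off from $dy$ and from cohomology: $\psi-\lambda^4$ kills $dy=x^2$, so $(\psi-\lambda^4)y=z$ is a cocycle, and $\psi-\lambda^3$ kills it. Accordingly $y$ splits into eigenvectors, $y=y'-\mu z$ with $\mu=(\lambda^4-\lambda^3)^{-1}$ and $\psi(y')=\lambda^4y'$. Say that an eigenvector of eigenvalue $\lambda^k$ has weight $k$. Then $x$ and $z$ have weight equal to their degree, and $y'$ has weight $4>3$. The elements with weight equal to degree form the subalgebra $D=\Lambda(x,z)$ of cocycles,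 those of higher weight span the ideal $I=(y')$, and the map $q\colon M\to H^*(M)$ with $x\mapsto[x]$, $z\mapsto[z]$, $y'\mapsto0$ commutes with the differentials because $q(dy')=[x]^2=0$. It induces the identity on cohomology.
\end{example}

In general $M$ is infinite-dimensional in each degree, the endomorphism need not preserve $V$ or its filtration, and it need not be diagonalizable. So we use generalized eigenvectors, and we must prove, one generator at a time, that they span $M$.

\subsection{Proof of Proposition~\ref{prop:weights}}
Let $\rho\colon M=(\Lambda V,d)\to A$ be a minimal model. Weights cannot be controlled on $A$ itself, so we move $\psi$ to $M$: by (S2) applied to $\eta=\rho$ and $g=\psi\rho$, there is a cdga map $\tilde\psi\colon M\to M$ with $H(\rho)H(\tilde\psi)=H(\psi)H(\rho)$. Since $H(\rho)$ is an isomorphism, $H^k(\tilde\psi)=\lambda^k$. Make $M$ a $\mathbb Q[t]$-module with $t$ acting as $\tilde\psi$; each $M^j$ is a submodule and $d$ is $\mathbb Q[t]$-linear. For $j,k\ge0$ put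
\[
M^j_{(k)}=\{u\in M^j:(t-\lambda^k)^Nu=0\text{ for some }N\},\qquad L^j=\sum_{k\ge j}M^j_{(k)},\qquad L=\bigoplus_jL^j .
\]
Elements of $M^j_{(k)}$ have \emph{weight} $k$. Since $d$ commutes with $t$, we have $dM^j_{(k)}\subset M^{j+1}_{(k)}$. Call a polynomial \emph{$j$-admissible} if it is a finite product of factors $t-\lambda^k$ with $k\ge j$, repetitions allowed.

\medskip\noindent\emph{Step 1: the sum $\sum_{k\ge0}M^j_{(k)}$ is direct, and $u\in M^j$ lies in $L^j$ if and only if a $j$-admissible polynomial kills $u$.} Since $|\lambda|\ne0,1$, the numbers $\lambda^k$ $(k\ge0)$ are pairwise distinct. For a finite set $S$ of indices and $N\ge1$, let $g=\prod_{k\in S}(t-\lambda^k)^N$ and $g_k=g/(t-\lambda^k)^N$. Suppose $\sum_{k\in S}u_k=0$ with $(t-\lambda^k)^Nu_k=0$. Applying $g_k$ gives $g_ku_k=0$; as $g_k$ and $(t-\lambda^k)^N$ are coprime, $u_k=0$. Next suppose $gu=0$ with all $k\in S$ at least $j$. The $g_k$ have no common root, so $1=\sum_kh_kg_k$ for some $h_k\in\mathbb Q[t]$, and $u=\sum_kh_kg_ku$ with $h_kg_ku\in M^j_{(k)}$. Conversely, a sum of elements $u_k\in M^j_{(k)}$, $k\ge j$,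 is killed by the product of their annihilating polynomials.

\medskip\noindent\emph{Step 2: $M^i_{(k)}M^j_{(l)}\subset M^{i+j}_{(k+l)}$, and $L$ is a subalgebra.} Let $(t-\lambda^k)^Nx=0$ and $(t-\lambda^l)^Ny=0$. On $M\otimes M$,
\[
\tilde\psi\otimes\tilde\psi-\lambda^{k+l}=P+Q,\qquad P=(\tilde\psi-\lambda^k)\otimes\tilde\psi,\qquad Q=\lambda^k\otimes(\tilde\psi-\lambda^l).
\]
The operators $P$ and $Q$ commute, and $P^N$ and $Q^N$ kill $x\otimes y$, so $(P+Q)^{2N}$ kills $x\otimes y$ by the binomial theorem. Multiplication $M\otimes M\to M$ intertwines $\tilde\psi\otimes\tilde\psi$ with $\tilde\psi$, so $(t-\lambda^{k+l})^{2N}(xy)=0$. If $k\ge i$ and $l\ge j$, then $k+l\ge i+j$, so $L^iL^j\subset L^{i+j}$. Finally $\tilde\psi(1)=1$ gives $1\in M^0_{(0)}$.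

\medskip\noindent\emph{Step 3: $L=M$.} By Step 2 it suffices to show $V^n\subset L^n$ for all $n\ge1$. We induct on $n$, so assume $\Lambda V^{<n}\subset L$. Induction on $n$ alone is not enough: when $V^1\ne0$, the differential of a generator of degree $n$ may involve other generators of degree $n$. We therefore put $V^n(s)=V^n\cap V(s)$, induct also on $s$, and assume $V^n(s-1)\subset L^n$. Let $v\in V^n(s)$.

First, $dv$ lies in $\Lambda V(s-1)$ and is decomposable of degree $n+1$, so it is a sum of products of at least two homogeneous elements of $V(s-1)$, each of degree at least $1$ and hence at most $n$. Thus $dv\in\Lambda\bigl(V^{<n}\oplus V^n(s-1)\bigr)\subset L$. By Step 1 an $(n+1)$-admissible polynomial $g$ kills $dv$, so $gv$ is a cocycle of degree $n$. Second, $t-\lambda^n$ kills $H^n(M)$, so $b=(t-\lambda^n)gv$ is a coboundary. Third, $d$ is a derivation with $dV\subset\Lambda^{\ge2}V$, so every coboundary is decomposable, and a decomposable element of degree $n$ lies in $\Lambda V^{<n}\subset L$. Hence an $n$-admissible polynomial $h$ kills $b$. The $n$-admissible polynomial $h\,(t-\lambda^n)\,g$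 kills $v$, so $v\in L^n$ by Step 1. Both inductions are complete.

\medskip\noindent\emph{Step 4: the map to cohomology.} By Steps 1 and 3, $M^j=\bigoplus_{k\ge j}M^j_{(k)}$ and $M^j_{(k)}=0$ for $k<j$. Put
\[
D=\bigoplus_jM^j_{(j)},\qquad I=\bigoplus_j\bigoplus_{k>j}M^j_{(k)},\qquad M=D\oplus I .
\]
By Step 2, $D$ is a subalgebra, and $I$ is an ideal because $k\ge i$ and $l>j$ give $k+l>i+j$. Moreover $D$ consists of cocycles, since $dM^j_{(j)}\subset M^{j+1}_{(j)}=0$. Let $q\colon M\to H^*(M)$ be the projection $M\to D$ along $I$ followed by $z\mapsto[z]$. Both maps are algebra homomorphisms, so $q$ is one.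

The ideal $I$ is not closed under $d$, so $q\circ d=0$ must be checked. Let $x\in M^j_{(k)}$ with $k\ge j$; then $dx\in M^{j+1}_{(k)}$. If $k=j$, then $dx=0$. If $k=j+1$, then $dx\in D$ and $q(dx)=[dx]=0$. If $k>j+1$, then $dx\in I$. So $q\colon(M,d)\to(H^*(M),0)$ is a cdga map.

Let $z\in M^j$ be a cocycle and write $z=\sum_{k\ge j}z_{(k)}$ by weight. Since $d$ preserves weight and the sum of the weight spaces is direct, each $z_{(k)}$ is a cocycle. For $k\ne j$ the class $[z_{(k)}]$ is killed by a power of $t-\lambda^k$, which acts on $H^j(M)$ as the nonzero scalar $\lambda^j-\lambda^k$; so $[z_{(k)}]=0$. Hence $[z]=[z_{(j)}]=q(z)$, and $q$ induces the identity on $H^*(M)$. The zigzag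
\[
A\xleftarrow{\ \rho\ }M\xrightarrow{\ q\ }(H^*(M),0)\cong(H^*(A),0)
\]
shows that $A$ is formal. \qed

\subsection{The role of the hypotheses}
No finiteness is needed because the annihilating polynomial may depend on the element. Minimality is used twice in Step 3, and the inequality between weight and degree can fail without it: on $\Lambda(u,du)$ with $|u|=1$, whose cohomology is $\mathbb Q$, the identity map satisfies the hypothesis and gives $u$ weight $0$. The conditions on $\lambda$ and on $H^k(\psi)$ cannot be dropped, as the following test shows.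

\begin{lemma}\label{lem:test}
Let $A$ be a formal cdga in which the product $H^1(A)\otimes H^1(A)\to H^2(A)$ is zero. Let $g\colon N\to A$ be a cdga map from a Sullivan algebra, and let $u,v\in N^1$ with $d(uv)=0$. Then $[g(uv)]=0$ in $H^2(A)$.
\end{lemma}

\begin{proof}
Carry $g$ along a zigzag from $A$ to $(H^*(A),0)$, composing with forward arrows and lifting by (S2) through backward ones. This gives a cdga map $q\colon N\to(H^*(A),0)$ with $H(q)=\kappa\circ H(g)$ for an automorphism $\kappa$ of $H^*(A)$. Then $\kappa[g(uv)]=q(u)q(v)=0$.
\end{proof}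

\begin{example}\label{ex:heis}
Let $A=\Lambda(a,b,c)$ with generators of degree $1$, $da=db=0$, $dc=ab$. Then $H^1$ has basis $[a],[b]$, the product $[a][b]$ vanishes, and $H^2$ has basis $[ac],[bc]$. Lemma~\ref{lem:test} with $g=\mathrm{id}$ and $uv=ac$ shows that $A$ is not formal. The identity of $A$ satisfies the hypothesis of Proposition~\ref{prop:weights} with $\lambda=1$, and the map killing all elements of positive degree satisfies it with $\lambda=0$. The endomorphism $a\mapsto\lambda a$, $b\mapsto\lambda b$, $c\mapsto\lambda^2c$ acts by $\lambda$ on $H^1$ but by $\lambda^3$ on $H^2$. So the hypothesis in degree $1$ alone does not suffice, which is why generation in degree $1$ is needed in Lemma~\ref{lem:cohomology}.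
\end{example}

\begin{example}\label{ex:minus}
Let $N=\Lambda(a,b,c,e)$ with generators of degree $1$, $da=db=0$, $dc=ab$, $de=ac$, and let $A$ be the quotient of $N$ by the ideal spanned by $bc,be,ce$ and $N^{\ge3}$, which is closed under $d$. Then $H^1(A)$ has basis $[a],[b]$ with $[a][b]=0$, and $H^2(A)=\langle ab,ac,ae\rangle/\langle ab,ac\rangle$ has basis $[ae]$. Since $d(ae)=-a\cdot ac=0$ in $N$, Lemma~\ref{lem:test} shows that $A$ is not formal. The endomorphism fixing $c$ and negating $a,b,e$ commutes with $d$ and acts on $H^k(A)$ by $(-1)^k$. So $\lambda=-1$ must be excluded as well: it does not separate weight $4$ from weight $2$.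
\end{example}

\section{Formality of the classifying spaces}\label{sec:spaces}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
If $X$ is path connected, then $H^0(A_{PL}(X))=\mathbb Q$, and Proposition~\ref{prop:weights} applies to $A=A_{PL}(X)$ and $\psi=A_{PL}(f)$ by naturality of $H^*(A_{PL}(X))\cong H^*(X,\mathbb Q)$. Otherwise let $X_\nu$ be the path components. Since $f^*$ fixes the indicator function of each $X_\nu$ in $H^0(X,\mathbb Q)$, we have $f(X_\nu)\subset X_\nu$. Both $A_{PL}(X)$ and $H^*(X,\mathbb Q)$ are the degreewise products of the corresponding objects for the $X_\nu$, so the hypothesis holds for each $f|_{X_\nu}$, and the product over $\nu$ of the zigzags $A_{PL}(X_\nu)\leftarrow M_\nu\to H^*(X_\nu,\mathbb Q)$ is a zigzag of quasi-isomorphisms.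
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The endomorphism $\varphi_2$ of Proposition~\ref{prop:phi} is induced by a self-map $f$ of $K(P\Sigma_n,1)$. By Lemma~\ref{lem:cohomology}, $f^*=2^k$ on $H^k$ for all $k$. Apply Theorem~\ref{thm:criterion} with $\lambda=2$.
\end{proof}

For the groups of Theorem~\ref{thm:related} we do not know in advance that cohomology is generated in degree $1$. Instead we embed their cohomology into $H^*(P\Sigma_n,\mathbb Q)$, compatibly with the endomorphisms.

\begin{proof}[Proof of Theorem~\ref{thm:related}(a)]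
Let $\tau(x_i)=x_{\sigma(i)}^{\epsilon_i}$ be a signed permutation, so $\tau^{-1}(x_{\sigma(i)})=x_i^{\epsilon_i}$. Then
\[
\tau\alpha_{ij}\tau^{-1}(x_{\sigma(i)})=\tau(x_jx_i^{\epsilon_i}x_j^{-1})=x_{\sigma(j)}^{\epsilon_j}\,x_{\sigma(i)}\,x_{\sigma(j)}^{-\epsilon_j},
\]
and the other generators are fixed, so $\tau\alpha_{ij}\tau^{-1}=\alpha_{\sigma(i)\sigma(j)}^{\epsilon_j}$ and $W$ normalizes $P\Sigma_n$. Elements of $P\Sigma_n$ act trivially on $F_n^{\mathrm{ab}}$ and nontrivial signed permutations do not, so $W\cap P\Sigma_n=1$. Thus $G=P\Sigma_n\rtimes W$ is the subgroup $P\Sigma_n\cdot W$ of $\operatorname{Aut}(F_n)$.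

We have $\tau\theta_m(x_i)=x_{\sigma(i)}^{\epsilon_im}=\theta_m\tau(x_i)$, that is, $\tau^\sharp=\tau$. By Lemma~\ref{lem:sharp}, $g^\sharp$ exists for every $g=\beta\tau\in G$, it equals $\varphi_m(\beta)\tau\in G$, and $\Phi(g)=g^\sharp$ is multiplicative. So $\Phi$ is an endomorphism of $G$ extending $\varphi_m$, and restriction $\operatorname{res}\colon H^*(G,\mathbb Q)\to H^*(P\Sigma_n,\mathbb Q)$ satisfies $\operatorname{res}\circ\,\Phi^*=\varphi_m^*\circ\operatorname{res}$. The index $|W|$ is finite, and restriction followed by transfer is multiplication by $|W|$, so $\operatorname{res}$ is injective. By Lemma~\ref{lem:cohomology}, $\Phi^*=m^k$ on $H^k(G,\mathbb Q)$, and Theorem~\ref{thm:criterion} applies to a self-map of $K(G,1)$ inducing $\Phi$.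
\end{proof}

For the quotient $p\colon P\Sigma_n\to OP\Sigma_n$ the kernel is infinite, and injectivity of $p^*$ comes from the Leray--Hirsch theorem: if $F\to E\xrightarrow{p}B$ is a fibration over a path-connected base, $H^*(F,\mathbb Q)$ is finite-dimensional, and classes $e_1,\dots,e_r\in H^*(E,\mathbb Q)$ restrict to a basis of $H^*(F,\mathbb Q)$, then $H^*(E,\mathbb Q)$ is a free $H^*(B,\mathbb Q)$-module on $e_1,\dots,e_r$ via $p^*$. We therefore need to extend the classes of $H^1(F_n,\mathbb Q)$ from $\operatorname{Inn}(F_n)$ to $P\Sigma_n$, and the conjugating words do this.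

\begin{lemma}\label{lem:LH}
There are classes $a_1,\dots,a_n\in H^1(P\Sigma_n,\mathbb Q)$ such that $H^*(P\Sigma_n,\mathbb Q)$ is a free $H^*(OP\Sigma_n,\mathbb Q)$-module on $1,a_1,\dots,a_n$. In particular $p^*$ is injective.
\end{lemma}

\begin{proof}
For $i\ne j$ and $\beta\in P\Sigma_n$ with $\beta(x_i)=w_ix_iw_i^{-1}$, let $a_{ij}(\beta)$ be the exponent sum of $x_j$ in $w_i$. The word $w_i$ is unique up to right multiplication by an element $u$ commuting with $x_i$. The group $\langle u,x_i\rangle$ is free and abelian, hence generated by one element $z$; writing $x_i=z^r$ and passing to $F_n^{\mathrm{ab}}=\mathbb Z^n$ gives $r=\pm1$, so $u$ is a power of $x_i$. As $j\ne i$, the number $a_{ij}(\beta)$ is well defined. By \eqref{eq:compose}, $a_{ij}(\beta\beta')$ is the exponent sum of $x_j$ in $\beta(v_i)w_i$; since $\beta$ acts trivially on $F_n^{\mathrm{ab}}$, this is $a_{ij}(\beta')+a_{ij}(\beta)$. So $a_{ij}\in\operatorname{Hom}(P\Sigma_n,\mathbb Q)$. For $\beta=c_w$ we may take $w_i=w$, so $a_{ij}$ restricts on $\operatorname{Inn}(F_n)\cong F_n$ to the class dual to $x_j$.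

For each $j$ choose $i\ne j$, which is possible as $n\ge2$, and set $a_j=a_{ij}$. Since $H^k(F_n,\mathbb Q)=0$ for $k\ge2$, the classes $1,a_1,\dots,a_n$ restrict to a basis of $H^*(F_n,\mathbb Q)$. Apply Leray--Hirsch to the fibration $K(F_n,1)\to K(P\Sigma_n,1)\to K(OP\Sigma_n,1)$ of the group extension.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:related}(b)]
By Proposition~\ref{prop:phi}, $\varphi_m(c_w)=c_{\theta_m(w)}$, so $\varphi_m$ preserves $\operatorname{Inn}(F_n)$ and induces an endomorphism $\bar\varphi_m$ of $OP\Sigma_n$ with $\bar\varphi_mp=p\varphi_m$. Then $p^*\bar\varphi_m^*=\varphi_m^*p^*$, and $p^*$ is injective by Lemma~\ref{lem:LH}, so $\bar\varphi_m^*=m^k$ on $H^k(OP\Sigma_n,\mathbb Q)$ by Lemma~\ref{lem:cohomology}. Apply Theorem~\ref{thm:criterion}.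
\end{proof}

\section{When $K(P\Sigma_n,1)$ is a rational $K(\pi,1)$}\label{sec:kpi1}

Now that formality is established, (F5) turns the question into one about Koszulness, which for $n\le3$ we settle with a Gr\"obner basis criterion. Let $E$ be the exterior algebra over $\mathbb Q$ on finitely many generators of degree $1$. Fix a monomial order: a total order on the commutative monomials in the generators, compatible with multiplication, and restricted to the squarefree monomials, which form a basis of $E$. The \emph{initial monomial} of $0\ne y\in E$ is the largest monomial occurring in it, and for a graded ideal $J$ the \emph{initial ideal} $\operatorname{in}(J)$ is the span of the initial monomials of the elements of $J$. The monomials outside $\operatorname{in}(J)$ form a basis of $E/J$, so $E/J$ and $E/\operatorname{in}(J)$ have the same dimension in each degree. If $\operatorname{in}(J)$ is generated by monomials of degree $2$, one says that $J$ has a \emph{quadratic Gr\"obner basis}, and then $E/J$ is Koszul \cite{Yuz}; this is Priddy's PBW criterion.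

\begin{proof}[Proof of Theorem~\ref{thm:kpi1}]
Let $H=H^*(P\Sigma_n,\mathbb Q)$. A homomorphism $P\Sigma_n\to\mathbb Q$ is determined by its values on the $\alpha_{ij}$, so $\dim H^1\le n(n-1)$. By (F1) and graded commutativity, $H=E/J$ with $E$ the exterior algebra on a basis of $H^1$; in particular the Betti numbers are finite. By Theorem~\ref{thm:main} and (F5), $K(P\Sigma_n,1)$ is a rational $K(\pi,1)$ if and only if $H$ is Koszul. For $n\ge4$ it is not, by (F3).

\emph{The case $n=2$.} Here $P\Sigma_2\cong F_2$, so $H=\Lambda(a_1,a_2)/(a_1a_2)$. The ideal is spanned by one quadratic monomial and equals its initial ideal, so $H$ is Koszul.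

\emph{The case $n=3$.} The normal subgroup $\operatorname{Inn}(F_3)$ is generated by $c_{x_k}=\alpha_{ik}\alpha_{jk}$, $\{i,j,k\}=\{1,2,3\}$. So a presentation of $OP\Sigma_3$ is obtained from McCool's presentation \eqref{eq:mccool} by adding
\[
\alpha_{21}\alpha_{31}=1,\qquad\alpha_{12}\alpha_{32}=1,\qquad\alpha_{13}\alpha_{23}=1 .
\]
These relations say $\alpha_{jk}=\alpha_{ik}^{-1}$, and they imply all of \eqref{eq:mccool}: an element commutes with its inverse, and $\alpha_{ij}$ commutes with $1$. They eliminate $\alpha_{21},\alpha_{32},\alpha_{13}$, so $OP\Sigma_3$ is free on the images of $\alpha_{31},\alpha_{12},\alpha_{23}$.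

Let $b_1,b_2,b_3$ be the images under $p^*$ of a basis of $H^1(OP\Sigma_3,\mathbb Q)$, and let $a_1,a_2,a_3$ be as in Lemma~\ref{lem:LH}. Since $H^{k}(OP\Sigma_3,\mathbb Q)=0$ for $k\ge2$, that lemma shows that $H$ has basis
\begin{equation}\label{eq:basis}
1,\qquad a_k,\ b_l,\qquad a_kb_l\qquad(1\le k,l\le3),
\end{equation}
with dimensions $1,6,9$ in degrees $0,1,2$ and $H^{\ge3}=0$. Take $E$ to be the exterior algebra on the $a_k,b_l$. The products $b_ib_j$ come from $H^2(OP\Sigma_3,\mathbb Q)=0$, and each $a_ia_j$ can be expanded in the basis \eqref{eq:basis}. So $J$ contains elements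
\[
b_ib_j,\qquad a_ia_j-\sum_{k,l}c_{ij}^{kl}\,a_kb_l\qquad(1\le i<j\le3),\qquad c^{kl}_{ij}\in\mathbb Q .
\]
The coefficients need not be computed if the order makes $a_ia_j$ larger than every $a_kb_l$. Order monomials by degree, then by the number of factors $a$, then lexicographically; each of these comparisons is compatible with multiplication. The initial monomials of the displayed elements are $b_ib_j$ and $a_ia_j$. Let $J_0\subset\operatorname{in}(J)$ be the ideal they generate. A monomial of $E$ lies outside $J_0$ exactly when it has at most one factor $a$ and at most one factor $b$, so these monomials are the ones listed in \eqref{eq:basis}. Hence $\dim E/J_0=\dim H=\dim E/\operatorname{in}(J)$, which forces $J_0=\operatorname{in}(J)$. So $J$ has a quadratic Gr\"obner basis, and $H$ is Koszul.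
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG} Andrew Conner, Peter Goetz, \emph{Some non-Koszul algebras from rational homotopy theory}, arXiv:1407.4726 (2014).

\bibitem{FHT} F\'elix, Halperin, Thomas, \emph{Rational Homotopy Theory}.

\bibitem{McC} McCool, \emph{On basis-conjugating automorphisms of free groups}, Canad. J. Math. 38 (1986).

\bibitem{Yuz} Yuzvinsky, \emph{Orlik--Solomon algebras in algebra and topology}, Russian Math. Surveys 56 (2001).

\end{thebibliography}
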